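\title{Completely regular semigroup varieties are upper-modular}

\begin{abstract}
We prove that every variety of semigroups whose members are unions of groups is an upper-modular element of the lattice of all semigroup varieties. The main step concerns fully invariant congruences on the free semigroup: if $\xi$ corresponds to a completely regular variety, $\zeta$ corresponds to an arbitrary variety, and both varieties contain all semilattices, then $\xi\vee\zeta=\xi\zeta\xi$. We extend this formula to a wider class of pairs, show by examples that its hypothesis cannot be dropped and that two factors do not suffice, and derive two consequences for the lattice of varieties.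
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{semigroup variety} is the class of all semigroups that satisfy a given set of identities. Ordered by inclusion, the semigroup varieties form a lattice $\mathbf{SEM}$: the meet $\mathcal X\wedge\mathcal Y$ is the intersection, and the join $\mathcal X\vee\mathcal Y$ is the variety generated by $\mathcal X\cup\mathcal Y$.

In every lattice $L$, the inequality $y\le x$ implies $y\vee(x\wedge z)\le x\wedge(y\vee z)$, and $L$ is modular when equality always holds. One can ask for equality one element at a time. An element $x\in L$ is \emph{upper-modular} if for all $y,z\in L$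
\begin{equation}\label{eq:um}
y\le x\ \Longrightarrow\ x\wedge(y\vee z)=y\vee(x\wedge z),
\end{equation}
and a variety is \emph{upper-modular} if it is an upper-modular element of $\mathbf{SEM}$. For varieties, \eqref{eq:um} has a concrete meaning. Let $\mathcal Y\subseteq\mathcal X$, and let $\mathcal Z$ be arbitrary. If a member of $\mathcal X$ can be built from members of $\mathcal Y$ and $\mathcal Z$ by direct products, subsemigroups and homomorphic images, then it can be built using only members of $\mathcal Y$ and those members of $\mathcal Z$ that lie in $\mathcal X$.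

The equality in \eqref{eq:um} holds for every $x$ when $y=x$ or $y$ is the least element, and it holds for every $y$ when $x$ is the greatest element. So the variety of all semigroups and all atoms of $\mathbf{SEM}$ are upper-modular. On the other hand, Example~\ref{ex:nil} below exhibits a nilpotent variety that is not.

A semigroup is \emph{completely regular} if it is a union of groups, and a variety is \emph{completely regular} if all its members are. The following question is posed in \cite{Vernikov}: \emph{is every completely regular semigroup variety upper-modular?}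

Groups suggest a positive answer. Congruences on a group permute because of the operation $ab^{-1}c$, and permuting congruences satisfy the modular law. If $\mathcal X$ consists of groups, then modulo the identities of $\mathcal X$ inversion is a positive power. The variety $\mathcal Z$ in \eqref{eq:um} is arbitrary, so inversion is available on one side only, but this turns out to be enough (Example~\ref{ex:groups}). A completely regular semigroup contains many groups with different identity elements, and the real difficulty is to match these identity elements using only the identities of $\mathcal Z$, about which nothing is assumed.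

\begin{theorem}\label{thm:main}
Every completely regular semigroup variety is an upper-modular element of $\mathbf{SEM}$.
\end{theorem}

The converse is false. The variety of all semigroups is upper-modular, and so is the variety of null semigroups, defined by $xy\approx zt$. The latter is an atom: any further identity equates a letter with another letter or with a product, and either forces all elements to be equal. Neither variety is completely regular, since in the null semigroup $\{a,0\}$ the element $a$ lies in no subgroup.

The proof uses only Clifford's theorem and the structure of completely simple semigroups, recalled in Section~\ref{sec:prelim}. Section~\ref{sec:three} reduces \eqref{eq:um} to a formula $\xi\vee\zeta=\xi\zeta\xi$ for fully invariant congruences (Theorem~\ref{thm:three}) and works out two model cases. Sections~\ref{sec:group} and~\ref{sec:rows} prove the formula when both varieties contain all semilattices. Section~\ref{sec:sl} deduces Theorem~\ref{thm:main} without that assumption, and Section~\ref{sec:more} extends the formula and draws two consequences.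

\section{Words, congruences and completely simple semigroups}\label{sec:prelim}

\subsection*{Words}
Let $F$ be the free semigroup of nonempty words over a countably infinite alphabet $X$, and let $F^1$ be $F$ with the empty word adjoined. For $A\subseteq X$, $A^*$ is the set of words over $A$, including the empty word; the power $w^0$ is the empty word. The \emph{content} $c(w)$ is the set of letters of $w$. The \emph{initial word} $\operatorname{ini}(w)$ is obtained from $w$ by keeping only the first occurrence of each letter; for example, $\operatorname{ini}(xxyxzy)=xyz$. For a finite nonempty $A\subset X$ put $F_A=\{w\in F: c(w)=A\}$; this is a subsemigroup of $F$. Every map $X\to F$ extends uniquely to an endomorphism of $F$, which we extend to $F^1$ by fixing the empty word.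

\subsection*{Varieties and congruences}
A congruence on $F$ is \emph{fully invariant} if it is preserved by all endomorphisms of $F$. Assigning to a variety $\mathcal X$ the set $\xi$ of pairs $(f,g)$ such that $\mathcal X$ satisfies $f\approx g$ is an inclusion-reversing bijection from $\mathbf{SEM}$ onto the fully invariant congruences on $F$, and $F/\xi\in\mathcal X$. Throughout, $\xi,\eta,\zeta,\nu$ are the congruences of $\mathcal X,\mathcal Y,\mathcal Z,\mathcal V$. Then $\mathcal X\vee\mathcal Z$ corresponds to $\xi\cap\zeta$, and $\mathcal X\wedge\mathcal Z$ corresponds to $\xi\vee\zeta$. A pair $(f,g)$ lies in $\xi\vee\zeta$ exactly when there is a \emph{chain} $f=w_0,w_1,\dots,w_k=g$ with each $(w_i,w_{i+1})$ in $\xi\cup\zeta$. The product $\alpha\beta$ of relations consists of the pairs $(f,h)$ with $f\mathrel\alpha g\mathrel\beta h$ for some $g$.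

A congruence \emph{preserves} content (first letters, initial words) if related words always have the same content (first letter, initial word). If $\xi$ and $\zeta$ both preserve one of these, then all words of a chain share it. The congruence of the variety $\mathcal{SL}$ of semilattices (commutative semigroups of idempotents) is $\sigma=\{(f,g):c(f)=c(g)\}$. Thus $\mathcal{SL}\subseteq\mathcal V$ if and only if $\nu$ preserves content.

We say that $\xi$ \emph{has exponent} $n\ge1$ if $w\mathrel\xi w^{n+1}$ for all $w\in F$, that is, if $\mathcal X$ satisfies $x\approx x^{n+1}$. Then $w\mathrel\xi w^{kn+1}$ for all $k\ge1$, so $\xi$ also has exponent $kn$. Moreover $\xi\cap\sigma$ and every fully invariant congruence containing $\xi$ have exponent $n$.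

\begin{lemma}\label{lem:exp}
A variety $\mathcal X$ is completely regular if and only if $\xi$ has exponent $n$ for some $n\ge1$.
\end{lemma}

\begin{proof}
Let $\mathcal X$ be completely regular and $x\in X$. The subsemigroup of $F/\xi$ generated by the class $[x]$ lies in $\mathcal X$, so $[x]$ belongs to one of its subgroups. The identity of that subgroup is a power $[x]^n$, whence $x\mathrel\xi x^{n+1}$, and full invariance gives exponent $n$. Conversely, if $a=a^{n+1}$, then the powers of $a$ form a group with identity $a^n$, in which $a^i$ has inverse $a^{2n-i}$ for $1\le i\le n$.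
\end{proof}

\subsection*{Completely simple semigroups}
Let $S$ be a semigroup and $S^1$ the monoid obtained by adjoining an identity. Green's relations are defined by $a\mathrel{\mathcal R}b$ if $aS^1=bS^1$, $a\mathrel{\mathcal L}b$ if $S^1a=S^1b$, and $\mathcal H=\mathcal R\cap\mathcal L$. The semigroup $S$ is \emph{simple} if $a\in S^1bS^1$ for all $a,b$, and \emph{completely simple} if it is simple and completely regular. We use two textbook theorems.

\emph{Structure of completely simple semigroups.} Such a semigroup is isomorphic to a Rees matrix semigroup $I\times G\times\Lambda$, where $G$ is a group, $(p_{\lambda i})$ is a $\Lambda\times I$ matrix over $G$, and $(i,g,\lambda)(j,h,\mu)=(i,gp_{\lambda j}h,\mu)$.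

\emph{Clifford's theorem.} A completely regular semigroup has a homomorphism onto a semilattice whose fibers are completely simple subsemigroups.

In a Rees matrix semigroup $S$ we have $(i,g,\lambda)S=\{i\}\times G\times\Lambda$. So $\mathcal R$ is equality of first coordinates (the \emph{row}), $\mathcal L$ is equality of last coordinates (the \emph{column}), and the $\mathcal H$-class $\{i\}\times G\times\{\lambda\}$ is a group, isomorphic to $G$ via $(i,g,\lambda)\mapsto gp_{\lambda i}$. Hence, in a completely simple semigroup $S$ satisfying $x\approx x^{n+1}$: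
\begin{itemize}
\item[(S1)] $ab\mathrel{\mathcal R}a$, $ab\mathrel{\mathcal L}b$, $aba\mathrel{\mathcal H}a$, and the $\mathcal R$-class of $a$ is $aS$;
\item[(S2)] the $\mathcal H$-class $H_a$ of $a$ is a group with identity $a^n$; so $b^n=a^n$ for all $b\in H_a$, and $a^nca^n\in H_a$ for all $c\in S$.
\end{itemize}

\begin{lemma}\label{lem:DA}
Let $\xi$ preserve content and have exponent $n$. Then $F_A$ is a union of $\xi$-classes, and $D_A=F_A/\xi$ is a completely simple semigroup satisfying $x\approx x^{n+1}$.
\end{lemma}

\begin{proof}
The first claim is content preservation. The semigroup $F/\xi$ is completely regular; let $\varphi$ be the homomorphism of Clifford's theorem. The image $\varphi([w])$ is the product of the images of the letters of $w$ in a semilattice, so it depends only on $c(w)$. Hence $D_A$ lies in one completely simple fiber $K$. For $a,b\in D_A$, (S1) and (S2) in $K$ show that $(aba)^n$ is the identity of the group $H_a$, so $a=(aba)^na\in D_AbD_A$. Thus $D_A$ is simple, and it is a union of groups because it satisfies $x\approx x^{n+1}$.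
\end{proof}

For $\xi$ as in Lemma~\ref{lem:DA} and $f,g\in F_A$, we write $[f]$ for the $\xi$-class of $f$, and $f\mathrel{R_\xi}g$ or $f\mathrel{L_\xi}g$ if $[f]\mathrel{\mathcal R}[g]$ or $[f]\mathrel{\mathcal L}[g]$ in $D_A$. The next lemma extends (S1) to factors of smaller content.

\begin{lemma}\label{lem:absorb}
Let $\xi$ preserve content and have exponent $n$. If $f\in F_A$ and $s\in A^*$, then $fs\mathrel{R_\xi}f$ and $sf\mathrel{L_\xi}f$.
\end{lemma}

\begin{proof}
We have $f^ns,sf^n\in F_A$, and $[fs]=[f][f^ns]$, $[sf]=[sf^n][f]$. Apply (S1).
\end{proof}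

\section{Three factors}\label{sec:three}

In terms of congruences, $\mathcal Y\subseteq\mathcal X$ means $\xi\subseteq\eta$, and \eqref{eq:um} reads $\xi\vee(\eta\cap\zeta)=\eta\cap(\xi\vee\zeta)$. The inclusion $\subseteq$ always holds. The other one can be read off when the chains defining $\xi\vee\zeta$ need only one $\zeta$-step.

\begin{lemma}\label{lem:modular}
If $\xi\vee\zeta=\xi\zeta\xi$, then $\mathcal X\wedge(\mathcal Y\vee\mathcal Z)=\mathcal Y\vee(\mathcal X\wedge\mathcal Z)$ for every $\mathcal Y\subseteq\mathcal X$.
\end{lemma}

\begin{proof}
Let $(u,w)\in\eta\cap(\xi\vee\zeta)$, say $u\mathrel\xi U\mathrel\zeta W\mathrel\xi w$. Since $\xi\subseteq\eta$, we have $U\mathrel\eta u\mathrel\eta w\mathrel\eta W$. So $(U,W)\in\eta\cap\zeta$ and $(u,w)\in\xi\vee(\eta\cap\zeta)$.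
\end{proof}

The outer factors must be $\xi$, since only $\xi$-steps are absorbed by $\eta$. A chain with two $\zeta$-steps can destroy the modular law.

\begin{example}\label{ex:nil}
Let $w_1=yxxx$, $w_2=xyxx$, $w_3=xxyx$, $w_4=xxxy$, and let $w_i(a,b)$ be the result of $x\mapsto a$, $y\mapsto b$. For a partition $\pi$ of $\{1,2,3,4\}$ relate $f$ and $g$ if $f=g$, or both have length at least $5$, or $f=w_i(a,b)$, $g=w_j(a,b)$ for distinct letters $a,b$ and $i,j$ in one block of $\pi$. This is a fully invariant congruence: multiplying $w_i(a,b)$ and $w_j(a,b)$ by a word, or substituting a longer word for a letter, gives length at least $5$, and identifying $a$ with $b$ gives equal words. Let $\xi,\eta,\zeta$ correspond to $12|3|4$, $12|34$, $13|24$. Then $\xi\subseteq\eta$ and $\eta\cap\zeta\subseteq\xi$, so $\xi\vee(\eta\cap\zeta)=\xi\not\ni(w_3,w_4)$. But $w_3\mathrel\eta w_4$ and $w_3\mathrel\zeta w_1\mathrel\xi w_2\mathrel\zeta w_4$. So $\mathcal X$ is not upper-modular.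
\end{example}

For completely regular $\mathcal X$ such chains can be shortened.

\begin{theorem}\label{thm:three}
Let $\xi$ and $\zeta$ be content-preserving fully invariant congruences on $F$, and let $\xi$ have exponent $n$. Then $\xi\vee\zeta=\xi\zeta\xi$.
\end{theorem}

For equivalence relations $\xi,\zeta$ on any set,
\begin{equation}\label{eq:reduce}
\zeta\xi\zeta\subseteq\xi\zeta\xi\ \Longrightarrow\ \xi\vee\zeta=\xi\zeta\xi .
\end{equation}
Indeed, $\xi\zeta\xi$ is reflexive and symmetric and lies between $\xi\cup\zeta$ and $\xi\vee\zeta$, and the hypothesis makes it transitive: $(\xi\zeta\xi)(\xi\zeta\xi)=\xi(\zeta\xi\zeta)\xi\subseteq\xi\zeta\xi$. So the task is this: given $u\mathrel\zeta v\mathrel\xi v'\mathrel\zeta w$, find $U\mathrel\xi u$ and $W\mathrel\xi w$ with $U\mathrel\zeta W$. Two extreme cases show the two halves of the solution.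

\begin{example}[Groups]\label{ex:groups}
Let $\mathcal X$ consist of groups, let $\xi$ have exponent $n$, and let $\mathcal Z$ be arbitrary. In the group $F/\xi$ the class of $v^n$ is the identity, so $v^{n-1}$ plays the role of $v^{-1}$. Given $u\mathrel\zeta v\mathrel\xi v'\mathrel\zeta w$, put
\[
U=u\cdot v^{n-1}\cdot v',\qquad W=v\cdot v^{n-1}\cdot w .
\]
Then $U\mathrel\zeta W$ factor by factor, $U\mathrel\xi uv^n\mathrel\xi u$, and $W=v^nw\mathrel\xi w$. By \eqref{eq:reduce} and Lemma~\ref{lem:modular}, $\mathcal X$ is upper-modular.
\end{example}

\begin{example}[Bands and commutative semigroups]\label{ex:bands}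
Let $\mathcal X$ be the variety of bands ($x\approx x^2$, so $n=1$) and $\mathcal Z$ the variety of commutative semigroups. Each $\mathcal H$-class of $D_A$ is a group of idempotents, hence trivial, so an element of $D_A$ is determined by its row and column. Let $u,w\in F_A$. The words $uw\mathrel\zeta wu$ lie in the rows of $u$ and of $w$, and the words $wu\mathrel\zeta uw$ lie in the columns of $u$ and of $w$. Multiplying them, we get
\[
u\mathrel\xi uw\cdot wu\mathrel\zeta wu\cdot uw\mathrel\xi w .
\]
Thus $\xi\zeta\xi=\sigma=\xi\vee\zeta$.
\end{example}

In general an element of $D_A$ has a row, a column and a group coordinate. As in Example~\ref{ex:bands}, we shall find $\zeta$-related words in the rows of $u$ and $w$, and $\zeta$-related words in their columns. Their products yield $\zeta$-related words that represent the identities of $H_{[u]}$ and $H_{[w]}$. With these, the computation of Example~\ref{ex:groups} runs inside the two groups simultaneously.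

Before the proof we note that three factors are needed.

\begin{example}\label{ex:two}
Let $\mathcal X$ be the variety of bands and $\mathcal Z=\mathcal{SL}\vee\mathcal N$, where $\mathcal N$ is defined by $x_1x_2x_3\approx y_1y_2y_3$ (all products of three elements are zero). Then $f\mathrel\zeta g$ if and only if $f=g$, or $c(f)=c(g)$ and both words have length at least $3$. We have $xy\mathrel\xi xyxy\mathrel\zeta yxyx\mathrel\xi yx$. The $\zeta$-classes of $xy$ and $yx$ are singletons, so $(xy,yx)\in\xi\zeta\cup\zeta\xi$ would give $xy\mathrel\xi yx$. This fails in the two-element left zero semigroup ($ab=a$), which is a band. So $\xi\vee\zeta$ is neither $\xi\zeta$ nor $\zeta\xi$, although the hypotheses of Theorem~\ref{thm:three} hold.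
\end{example}

\section{From rows and columns to elements}\label{sec:group}

Fix $n\ge1$. A \emph{pair} means a pair $(\xi,\zeta)$ of content-preserving fully invariant congruences with $\xi$ of exponent $n$. For $m\ge1$ consider two statements.

\begin{itemize}
\item[$\mathbf T(m)$:] For every pair $(\xi,\zeta)$, every $A$ with $|A|=m$ and all $u,w\in F_A$ with $(u,w)\in\xi\vee\zeta$, we have $(u,w)\in\xi\zeta\xi$.
\item[$\mathbf R(m)$:] Under the same hypotheses there are $p,p'\in F_A$ with $p\mathrel{R_\xi}u$, $p'\mathrel{R_\xi}w$ and $p\mathrel\zeta p'$.
\end{itemize}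

Theorem~\ref{thm:three} says that $\mathbf T(m)$ holds for all $m$, because $\xi\vee\zeta$ preserves content. Both statements quantify over all pairs; this is essential, since the proof changes the pair twice. The first change is reversal. Reversing all words turns a pair into a pair, commutes with joins, and interchanges $R_\xi$ with $L_\xi$. Hence $\mathbf R(m)$ implies its dual: there are $q,q'\in F_A$ with $q\mathrel{L_\xi}u$, $q'\mathrel{L_\xi}w$ and $q\mathrel\zeta q'$.

\begin{lemma}\label{lem:RT}
$\mathbf R(m)$ implies $\mathbf T(m)$.
\end{lemma}

\begin{proof}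
Fix a pair $(\xi,\zeta)$ and $A$ with $|A|=m$. All chains starting in $F_A$ stay in $F_A$, so by \eqref{eq:reduce}, applied to the restrictions of $\xi$ and $\zeta$ to $F_A$, it suffices to treat words $u\mathrel\zeta v\mathrel\xi v'\mathrel\zeta w$ in $F_A$.

Take $p,p'$ from $\mathbf R(m)$ and $q,q'$ from its dual, and put $e=(pq)^n$, $e'=(p'q')^n$. Then $e\mathrel\zeta e'$. By (S1), $[pq]\mathrel{\mathcal R}[p]\mathrel{\mathcal R}[u]$ and $[pq]\mathrel{\mathcal L}[q]\mathrel{\mathcal L}[u]$, so $[pq]\in H_{[u]}$ and $[e]=[u]^n$ by (S2). The same argument with $p',q',w$ gives $[e']=[w]^n$. Put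
\[
U=eue\cdot(eve)^{n-1}\cdot ev'e,\qquad W=e've'\cdot(e've')^{n-1}\cdot e'we' .
\]
Since $e\mathrel\zeta e'$, $u\mathrel\zeta v$ and $v'\mathrel\zeta w$, we get $U\mathrel\zeta W$ factor by factor.

Now compute in $D_A$. As $[e]$ is the identity of $H_{[u]}$, we have $[eue]=[u]$. As $v\mathrel\xi v'$, the elements $[eve]$ and $[ev'e]$ are equal; call this element $b$. By (S2), $b\in H_{[u]}$ and $b^n=[u]^n$, so $[U]=[u]b^{n-1}b=[u]^{n+1}=[u]$. Next, $b'=[e've']$ lies in $H_{[w]}$ and $[e'we']=[w]$, so $[W]=(b')^n[w]=[w]^{n+1}=[w]$. Thus $u\mathrel\xi U\mathrel\zeta W\mathrel\xi w$.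
\end{proof}

Content preservation is what places $u,v,v',w$ in one completely simple semigroup, so that $eve$ and $e've'$ land in the groups of $u$ and $w$.

\section{Matching the rows}\label{sec:rows}

It remains to prove $\mathbf R(m)$. By Lemma~\ref{lem:absorb}, the row of $u\in F_A$ is determined by the shortest prefix of $u$ with content $A$. How much of this prefix matters depends on the congruences. If one of them can change the order in which letters first appear, then substituting $u$ and $w$ into such an identity matches the rows at once, as commutativity did in Example~\ref{ex:bands}.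

\begin{lemma}\label{lem:defect}
Let $\xi$ and $\omega$ be content-preserving fully invariant congruences, let $\xi$ have exponent $n$, and let $u,w\in F_A$. Suppose that
\begin{itemize}
\item[(a)] $\omega$ does not preserve first letters, or
\item[(b)] $\omega$ preserves first letters but not initial words, and $u,w$ have the same first letter.
\end{itemize}
Then there are $p,p'\in F_A$ with $p\mathrel{R_\xi}u$, $p'\mathrel{R_\xi}w$ and $p\mathrel\omega p'$.
\end{lemma}

\begin{proof}
(a) Let $f\mathrel\omega g$, where $f$ begins with $x$ and $g$ with $y\ne x$. Let $\theta$ send $y$ to $w$ and all other letters to $u$, and put $p=\theta(f)$, $p'=\theta(g)$. Then $p\mathrel\omega p'$, $p\in uA^*$ and $p'\in wA^*$. Lemma~\ref{lem:absorb} gives $p\mathrel{R_\xi}u$ and $p'\mathrel{R_\xi}w$.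

(b) Let $f\mathrel\omega g$ with $\operatorname{ini}(f)\ne\operatorname{ini}(g)$. These initial words are two different orderings of the set $c(f)=c(g)$, so there are letters $x,y$ such that $x$ first occurs before $y$ in $f$ and after $y$ in $g$. The common first letter of $f$ and $g$ comes first in both orderings, so it is neither $x$ nor $y$. Hence $f=f'xf''$ and $g=g'yg''$, where $f',g'$ are nonempty and contain neither $x$ nor $y$. Let $a$ be the first letter of $u$ and $w$, let $\theta$ send $x$ to $u$, $y$ to $w$ and all other letters to $a^n$, and put $p=\theta(f)$, $p'=\theta(g)$. Then $p\mathrel\omega p'$, and $p=a^{ni}us$, $p'=a^{nj}ws'$ with $i,j\ge1$ and $s,s'\in A^*$. Since $u$ begins with $a$ and $a^{ni+1}\mathrel\xi a$, we have $p\mathrel\xi us\mathrel{R_\xi}u$; since $w$ begins with $a$, we have $p'\mathrel\xi ws'\mathrel{R_\xi}w$.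
\end{proof}

The remaining case is that $\xi$ and $\zeta$ both preserve initial words. Then $u$ and $w$ have the same initial word, but this does not determine their rows.

\begin{example}\label{ex:T2}
Let $\mathcal X$ be defined by $x\approx x^3$. It contains the monoid $T$ of all maps $\{1,2\}\to\{1,2\}$ under composition, $(st)(i)=s(t(i))$, whose elements are the identity, the transposition $\gamma$ and the constants $\kappa_1,\kappa_2$; note that $\kappa_it=\kappa_i$. The congruence $\xi$ preserves initial words: sending one letter to $\kappa_1$ and the others to the identity detects content, and sending $x\mapsto\kappa_1$, $y\mapsto\kappa_2$ and the others to the identity detects which of $x,y$ comes first. Under $x\mapsto\gamma$, $y\mapsto\kappa_1$, every word $xys$ with $s\in\{x,y\}^*$ goes to $\kappa_2$, and $x^2y$ goes to $\kappa_1$. So $[x^2y]\notin[xy]D_{\{x,y\}}$: the words $xy$ and $x^2y$ lie in different rows.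
\end{example}

Write $u=u_0yu_1$, where $y$ is the last letter of $\operatorname{ini}(u)$ and $y\notin c(u_0)$. The row of $u$ depends on the word $u_0$, which has one letter fewer. This invites induction on $|A|$, but $u\mathrel\xi w$ need not give $u_0\mathrel\xi w_0$, and the same holds for $\zeta$. We therefore pass to coarser congruences that record what $\xi$ and $\zeta$ say about such prefixes. For $\xi$ one could take the relation ``$fy\mathrel{R_\xi}gy$'' between $f$ and $g$. For $\zeta$ no Rees structure is available, so we use a formulation by common right multiples, which makes sense for both.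

Let $\omega$ be a fully invariant congruence that preserves initial words. Define $f\mathrel{\tau_\omega}g$ if there are a letter $z\notin c(f)\cup c(g)$ and $s,s'\in F^1$ with $fzs\mathrel\omega gzs'$.

\begin{lemma}\label{lem:tau}
Let $\omega$ be a fully invariant congruence that preserves initial words.
\begin{itemize}
\item[(a)] If $f\mathrel{\tau_\omega}g$, then $\operatorname{ini}(f)=\operatorname{ini}(g)$; in particular $c(f)=c(g)$.
\item[(b)] If $f\mathrel{\tau_\omega}g$, then for every letter $z\notin c(f)$ there are $s,s'\in(c(f)\cup\{z\})^*$ with $fzs\mathrel\omega gzs'$.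
\item[(c)] $\tau_\omega$ is a content-preserving fully invariant congruence containing $\omega$.
\item[(d)] If $\omega$ has exponent $n$, $c(f)=c(g)$ and $z\notin c(f)$, then $f\mathrel{\tau_\omega}g$ if and only if $fz\mathrel{R_\omega}gz$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $fzs\mathrel\omega gzs'$ as in the definition, then $\operatorname{ini}(fzs)=\operatorname{ini}(gzs')$. The part of this word before $z$ is both $\operatorname{ini}(f)$ and $\operatorname{ini}(g)$.

(b) Apply to a defining relation the endomorphism that fixes the letters of $c(f)=c(g)$ and sends all other letters to $z$.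

(c) Symmetry is part of the definition. If $f\mathrel\omega g$, then $fz\mathrel\omega gz$ for a letter $z$ outside $c(f)\cup c(g)$, which exists as $X$ is infinite; so $\omega\subseteq\tau_\omega$, and $\tau_\omega$ is reflexive.

\emph{Transitivity.} Let $f\mathrel{\tau_\omega}g\mathrel{\tau_\omega}h$. The three words have the same content; fix $z$ outside it. By (b), $fzs\mathrel\omega gzs'$ and $gzr\mathrel\omega hzr'$. To make the two middle words agree, let $\theta$ send $z$ to $zs'$ and fix all other letters. Applying $\theta$ to the second relation and multiplying the first on the right by $\theta(r)$, we get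
\[
fzs\,\theta(r)\mathrel\omega gzs'\theta(r)\mathrel\omega hzs'\theta(r'),
\]
so $f\mathrel{\tau_\omega}h$.

\emph{Compatibility.} Let $f\mathrel{\tau_\omega}g$ and $h\in F$. By (b) take $fzs\mathrel\omega gzs'$ with $z\notin c(fh)=c(gh)$. Then $hfzs\mathrel\omega hgzs'$, so $hf\mathrel{\tau_\omega}hg$. The endomorphism $\theta$ that sends $z$ to $hz$ and fixes all other letters gives $fhz\,\theta(s)\mathrel\omega ghz\,\theta(s')$, so $fh\mathrel{\tau_\omega}gh$.

\emph{Full invariance.} Let $fzs\mathrel\omega gzs'$ with $z\notin c(f)=c(g)$, and let $\theta$ be an endomorphism. Choose a letter $z_1\notin c(\theta(f))=c(\theta(g))$, and let $\theta'$ send $z$ to $z_1$ and agree with $\theta$ on all other letters. Then $\theta(f)z_1\theta'(s)\mathrel\omega\theta(g)z_1\theta'(s')$, so $\theta(f)\mathrel{\tau_\omega}\theta(g)$.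

(d) Put $A=c(f)\cup\{z\}$, so that $fz,gz\in F_A$. If $f\mathrel{\tau_\omega}g$, take $s,s'\in A^*$ as in (b); Lemma~\ref{lem:absorb} gives $fz\mathrel{R_\omega}fzs\mathrel\omega gzs'\mathrel{R_\omega}gz$. Conversely, if $fz\mathrel{R_\omega}gz$, then by (S1) $fz\mathrel\omega gzs'$ for some $s'\in F_A$.
\end{proof}

\begin{lemma}\label{lem:TR}
$\mathbf R(1)$ holds, and $\mathbf T(m-1)$ implies $\mathbf R(m)$ for $m\ge2$.
\end{lemma}

\begin{proof}
If $A=\{t\}$, every word of $F_A$ has the form $ts$ with $s\in A^*$ and so is $R_\xi$-related to $t$ by Lemma~\ref{lem:absorb}; take $p=p'=t$.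

Let $m\ge2$, let $(\xi,\zeta)$ be a pair, and let $u,w\in F_A$ with $|A|=m$ and $(u,w)\in\xi\vee\zeta$.

\emph{Case 1: $\xi$ or $\zeta$ does not preserve initial words.} If some $\omega\in\{\xi,\zeta\}$ does not preserve first letters, Lemma~\ref{lem:defect}(a) applies to it. Otherwise both preserve first letters, so $u$ and $w$ have the same first letter, and Lemma~\ref{lem:defect}(b) applies to an $\omega\in\{\xi,\zeta\}$ that does not preserve initial words. Either way we obtain $p\mathrel{R_\xi}u$ and $p'\mathrel{R_\xi}w$ with $p\mathrel\omega p'$. If $\omega=\zeta$, this is the claim. If $\omega=\xi$, then $[p]=[p']$, so $u\mathrel{R_\xi}w$, and the words $u,u$ serve as $p,p'$.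

\emph{Case 2: $\xi$ and $\zeta$ both preserve initial words.} All words $f$ of a chain from $u$ to $w$ have the same initial word; let $y$ be its last letter and $B=A\setminus\{y\}\ne\varnothing$. Write each $f$ as $f_0yf_1$ with $c(f_0)=B$ and $f_1\in A^*$. If $f,g$ are consecutive and $f\mathrel\omega g$ with $\omega\in\{\xi,\zeta\}$, then $f_0\mathrel{\tau_\omega}g_0$ by definition, with $z=y$. Hence $(u_0,w_0)\in\tau_\xi\vee\tau_\zeta$. By Lemma~\ref{lem:tau}(c), $(\tau_\xi,\tau_\zeta)$ is a pair; here $\tau_\xi$ has exponent $n$ because it contains $\xi$. By $\mathbf T(m-1)$ there are $U_0,W_0\in F_B$ with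
\[
u_0\mathrel{\tau_\xi}U_0\mathrel{\tau_\zeta}W_0\mathrel{\tau_\xi}w_0 .
\]
Lemma~\ref{lem:tau}(b) with $\omega=\zeta$ and $z=y$ gives $s,s'\in A^*$ such that $p=U_0ys$ and $p'=W_0ys'$ are $\zeta$-related. Both lie in $F_A$. By Lemmas~\ref{lem:absorb} and~\ref{lem:tau}(d),
\[
p\mathrel{R_\xi}U_0y\mathrel{R_\xi}u_0y\mathrel{R_\xi}u,\qquad p'\mathrel{R_\xi}W_0y\mathrel{R_\xi}w_0y\mathrel{R_\xi}w .
\]
This proves $\mathbf R(m)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:three}]
Lemmas~\ref{lem:TR} and~\ref{lem:RT} give $\mathbf R(1)\Rightarrow\mathbf T(1)\Rightarrow\mathbf R(2)\Rightarrow\mathbf T(2)\Rightarrow\cdots$, starting from the true statement $\mathbf R(1)$. So $\mathbf T(m)$ holds for all $m$.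
\end{proof}

\section{Adjoining semilattices}\label{sec:sl}

Theorem~\ref{thm:three} and Lemma~\ref{lem:modular} prove \eqref{eq:um} when $\mathcal X$ and $\mathcal Z$ contain $\mathcal{SL}$. Without this assumption the three-factor formula can fail.

\begin{example}\label{ex:lz}
Let $\mathcal X=\mathcal{SL}$, so $\xi=\sigma$, and let $\mathcal Z$ be the variety of left zero semigroups ($xy\approx x$), so $\zeta$ relates words with the same first letter. Then $x\mathrel\zeta xy\mathrel\xi yx\mathrel\zeta y$, so $(x,y)\in\xi\vee\zeta$. If $x\mathrel\xi f\mathrel\zeta g\mathrel\xi y$, then $f=x^i$ and $g=y^j$ have different first letters, which is impossible. So $(x,y)\notin\xi\zeta\xi$.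
\end{example}

We therefore argue with varieties. Put $\mathcal V^+=\mathcal V\vee\mathcal{SL}$; its congruence is $\nu\cap\sigma$. The plan is to show that the two sides of \eqref{eq:um} agree after applying ${}^+$, and then to remove the ${}^+$. The operation ${}^+$ commutes with joins. For meets there is an obstacle: a chain between two words of equal content may pass through words of other contents. Multiplying the chain by $u^n$ repairs this.

\begin{lemma}\label{lem:plus}
If $\mathcal X$ is completely regular and $\mathcal Z$ is arbitrary, then $(\mathcal X\wedge\mathcal Z)^+=\mathcal X^+\wedge\mathcal Z^+$; that is, $\sigma\cap(\xi\vee\zeta)=(\sigma\cap\xi)\vee(\sigma\cap\zeta)$.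
\end{lemma}

\begin{proof}
Let $\rho=(\sigma\cap\xi)\vee(\sigma\cap\zeta)$, and let $\xi$ have exponent $n$. Then $\rho\subseteq\sigma\cap(\xi\vee\zeta)$, and $\rho$ preserves content and has exponent $n$. Let $u,v\in F_A$ be joined by a chain $u=w_0,\dots,w_k=v$ with steps in $\xi\cup\zeta$. Applying an endomorphism that fixes the letters of $A$ and sends the other letters into $A$, we may assume $c(w_i)\subseteq A$. The words $u^nw_i$ all have content $A$, so they form a chain with steps in $(\sigma\cap\xi)\cup(\sigma\cap\zeta)$, and $u\mathrel\rho u^{n+1}\mathrel\rho u^nv$. The words $w_iu^n$ give $u\mathrel\rho vu^n$ in the same way. In the completely simple semigroup $F_A/\rho$ (Lemma~\ref{lem:DA}), (S1) gives $[u]=[u^n][v]\mathrel{\mathcal L}[v]$ and $[u]=[v][u^n]\mathrel{\mathcal R}[v]$. So $[u]\mathrel{\mathcal H}[v]$, hence $[u]^n=[v]^n$ by (S2), and $[u]=[u]^n[v]=[v]^{n+1}=[v]$.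
\end{proof}

To remove the ${}^+$ we need two facts about varieties that do not contain $\mathcal{SL}$. Such a variety satisfies an identity $f\approx g$ with a letter $y\in c(f)\setminus c(g)$. Sending all other letters to a letter $x\ne y$, we obtain an identity
\begin{equation}\label{eq:nosl}
h(x,y)\approx x^k,\qquad k\ge1,\quad y\in c(h)\subseteq\{x,y\}.
\end{equation}

\begin{lemma}\label{lem:prime}
If $\mathcal{SL}\subseteq\mathcal Y\vee\mathcal Z$, then $\mathcal{SL}\subseteq\mathcal Y$ or $\mathcal{SL}\subseteq\mathcal Z$.
\end{lemma}

\begin{proof}
Otherwise $\mathcal Y$ satisfies $h_1(x,y)\approx x^{k_1}$ and $\mathcal Z$ satisfies $h_2(x,y)\approx x^{k_2}$ as in \eqref{eq:nosl}. The identity $h_1(x,h_2(x,y))\approx h_1(x,x^{k_2})$ holds in $\mathcal Y$, where both sides equal $x^{k_1}$, and in $\mathcal Z$, where $h_2(x,y)$ equals $x^{k_2}$. So it holds in $\mathcal Y\vee\mathcal Z$. But $y$ occurs only on the left, so it fails in $\mathcal{SL}$.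
\end{proof}

\begin{lemma}\label{lem:cs}
If $\mathcal V$ satisfies $x\approx x^{n+1}$ and $\mathcal{SL}\not\subseteq\mathcal V$, then $\mathcal V$ satisfies $x\approx(xyx)^nx$.
\end{lemma}

\begin{proof}
Let $S\in\mathcal V$ and $a,b\in S$. By \eqref{eq:nosl}, $a^k=h(a,b)\in S^1bS^1$, and $a=a^{kn+1}=a^ka^{kn+1-k}$, so $a\in S^1bS^1$. Thus $S$ is simple, hence completely simple. By (S1) and (S2), $(aba)^n$ is the identity of $H_a$.
\end{proof}

Lemma~\ref{lem:cs} lets us replace any two words $f,g$ by words $(fgf)^nf$ and $(gfg)^ng$ of equal content, which is what passing from $\mathcal V^+$ back to $\mathcal V$ requires.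

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\xi$ have exponent $n$ (Lemma~\ref{lem:exp}), let $\mathcal Y\subseteq\mathcal X$, and let $\mathcal Z$ be arbitrary. Put $\mathcal P=\mathcal X\wedge(\mathcal Y\vee\mathcal Z)$ and $\mathcal Q=\mathcal Y\vee(\mathcal X\wedge\mathcal Z)$, so that $\mathcal Q\subseteq\mathcal P\subseteq\mathcal X$. The congruences $\xi\cap\sigma$ and $\zeta\cap\sigma$ of $\mathcal X^+$ and $\mathcal Z^+$ satisfy the hypotheses of Theorem~\ref{thm:three}, so Lemma~\ref{lem:modular} applies to $\mathcal X^+,\mathcal Y^+,\mathcal Z^+$. Using Lemma~\ref{lem:plus} in the first and third equalities,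
\[
\mathcal P^+=\mathcal X^+\wedge(\mathcal Y^+\vee\mathcal Z^+)=\mathcal Y^+\vee(\mathcal X^+\wedge\mathcal Z^+)=\mathcal Y^+\vee(\mathcal X\wedge\mathcal Z)^+=\mathcal Q^+ .
\]

Suppose $\mathcal{SL}\subseteq\mathcal P$. Then $\mathcal{SL}\subseteq\mathcal X$, and by Lemma~\ref{lem:prime} $\mathcal{SL}\subseteq\mathcal Y$ or $\mathcal{SL}\subseteq\mathcal X\wedge\mathcal Z$. So $\mathcal{SL}\subseteq\mathcal Q$, and $\mathcal P=\mathcal P^+=\mathcal Q^+=\mathcal Q$.

Suppose $\mathcal{SL}\not\subseteq\mathcal P$, and let $f\approx g$ hold in $\mathcal Q$. Then $(fgf)^nf\approx(gfg)^ng$ holds in $\mathcal Q$, where both sides equal $g^{3n+1}$, and it holds in $\mathcal{SL}$, since both sides have content $c(f)\cup c(g)$. So it holds in $\mathcal Q^+=\mathcal P^+\supseteq\mathcal P$. By Lemma~\ref{lem:cs}, $\mathcal P$ satisfies $f\approx(fgf)^nf$ and $g\approx(gfg)^ng$, hence $f\approx g$. Thus $\mathcal P\subseteq\mathcal Q$, and $\mathcal P=\mathcal Q$.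
\end{proof}

\section{An extension and two consequences}\label{sec:more}

The lemmas of Section~\ref{sec:sl} extend the three-factor formula beyond the content-preserving case.

\begin{theorem}\label{thm:ext}
Let $\mathcal X$ be a completely regular variety and $\mathcal Z$ any semigroup variety. If $\mathcal{SL}\subseteq\mathcal Z$ or $\mathcal{SL}\not\subseteq\mathcal X$, then $\xi\vee\zeta=\xi\zeta\xi$.
\end{theorem}

\begin{proof}
Let $\xi$ have exponent $n$. If $\mathcal{SL}\subseteq\mathcal X$, then $\mathcal{SL}\subseteq\mathcal Z$ by hypothesis, and the claim is Theorem~\ref{thm:three}. Let $\mathcal{SL}\not\subseteq\mathcal X$ and $(u,v)\in\xi\vee\zeta$. By Lemma~\ref{lem:cs}, $u\mathrel\xi u_1=(uvu)^nu$ and $v\mathrel\xi v_1=(vuv)^nv$. The words $u_1,v_1$ have equal content and are related by $\xi\vee\zeta$. By Lemma~\ref{lem:plus} and Theorem~\ref{thm:three},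
\[
(u_1,v_1)\in\sigma\cap(\xi\vee\zeta)=(\sigma\cap\xi)\vee(\sigma\cap\zeta)=(\sigma\cap\xi)(\sigma\cap\zeta)(\sigma\cap\xi)\subseteq\xi\zeta\xi .
\]
Hence $(u,v)\in\xi(\xi\zeta\xi)\xi=\xi\zeta\xi$.
\end{proof}

The hypothesis excludes exactly the case $\mathcal{SL}\subseteq\mathcal X$, $\mathcal{SL}\not\subseteq\mathcal Z$, and Example~\ref{ex:lz} shows that it cannot be dropped.

\begin{corollary}\label{cor:modular}
The completely regular semigroup varieties form a sublattice of $\mathbf{SEM}$ that is closed under subvarieties, and this sublattice is modular.
\end{corollary}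

\begin{proof}
A subvariety of a completely regular variety is completely regular; in particular the class is closed under meets. If $\xi$ and $\eta$ have exponents $n$ and $m$, both have exponent $nm$, and so does $\xi\cap\eta$; by Lemma~\ref{lem:exp} the class is closed under joins of two varieties. By Theorem~\ref{thm:main}, \eqref{eq:um} holds for all its elements $x,y,z$.
\end{proof}

For varieties of completely regular semigroups viewed as unary semigroups, modularity is a known theorem of Pastijn and of Petrich and Reilly (1990); it is not used here.

A variety is \emph{periodic} if each element of each member generates a finite subsemigroup. Applied to $[x]\in F/\zeta$, this shows that a periodic variety $\mathcal Z$ satisfies $x^p\approx x^{p+q}$ for some $p,q\ge1$; conversely, such an identity implies periodicity.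

\begin{corollary}\label{cor:cr}
For a periodic variety $\mathcal Z$ let $\operatorname{cr}(\mathcal Z)$ be the class of its completely regular members. Then $\operatorname{cr}(\mathcal Z)$ is a variety, and $\operatorname{cr}(\mathcal Y\vee\mathcal Z)=\mathcal Y\vee\operatorname{cr}(\mathcal Z)$ for every completely regular variety $\mathcal Y$.
\end{corollary}

\begin{proof}
Let $\mathcal{CR}_N$ be the variety defined by $x\approx x^{N+1}$; it is completely regular by Lemma~\ref{lem:exp}. Let $\mathcal V$ satisfy $x^p\approx x^{p+q}$, and let $q$ divide $N$. If $a$ lies in a subgroup of a member of $\mathcal V$, then canceling $a^p$ shows that $a^q$ is the identity of that subgroup, so $a^{N+1}=a$. Hence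
\begin{equation}\label{eq:cr}
\operatorname{cr}(\mathcal V)=\mathcal{CR}_N\wedge\mathcal V ,
\end{equation}
which proves the first claim. Now let $\mathcal Z$ satisfy $x^p\approx x^{p+q}$, let $\eta$ have exponent $r$, and put $N=qr$. Then $\mathcal Y\subseteq\mathcal{CR}_N$, and both $\mathcal Y$ and $\mathcal Z$ satisfy $x^p\approx x^{p+N}$, so $\mathcal Y\vee\mathcal Z$ is periodic and \eqref{eq:cr} applies to it and to $\mathcal Z$. By Theorem~\ref{thm:main} for $\mathcal X=\mathcal{CR}_N$,
\[
\operatorname{cr}(\mathcal Y\vee\mathcal Z)=\mathcal{CR}_N\wedge(\mathcal Y\vee\mathcal Z)=\mathcal Y\vee(\mathcal{CR}_N\wedge\mathcal Z)=\mathcal Y\vee\operatorname{cr}(\mathcal Z),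
\]
as claimed.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Vernikov} B. M. Vernikov, \emph{Special elements in lattices of semigroup varieties}, arXiv:1309.0228 (2013).
\end{thebibliography}
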